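\title{Sofic shifts without finite-type covers of equal entropy}

\begin{abstract}
By a theorem of Coven, every one-dimensional sofic shift is a factor of a shift of finite type of the same entropy. We show that this fails in every dimension $d\ge 2$, even for strongly irreducible sofic shifts with a safe symbol. The obstruction is an area law: if a shift has a finite-type cover of equal entropy, then under each of its measures of maximal entropy the joint law of the patterns on the two sides of a cut has rank at most exponential in the size of the cut. The example forbids boxes whose contents are symmetric under a diagonal reflection. Asymmetry has a local certificate, so the shift is sofic, but the rank across the diagonal of a cube is exponential in the volume. For this shift the infimum of the entropies of finite-type covers equals the entropy of the shift and is not attained.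
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Subshifts, covers and entropy}
Fix $d\ge1$ and a finite alphabet $\mathcal A$. Intervals such as $[1,n]$ are intervals of integers, distances in $\mathbb Z^d$ are $\ell^\infty$ distances, $e_1,\dots,e_d$ is the standard basis, and $K^c=\mathbb Z^d\setminus K$. For $v\in\mathbb Z^d$ the shift $\sigma_v$ acts on $\mathcal A^{\mathbb Z^d}$ by $(\sigma_vx)(u)=x(u+v)$. A \emph{pattern} on a finite set $\Gamma\subset\mathbb Z^d$ is an element $p\in\mathcal A^\Gamma$; it \emph{occurs} in $x$ if $(\sigma_vx)_\Gamma=p$ for some $v$, where the subscript denotes restriction. We write $[p]=\{x:x_\Gamma=p\}$, and $pq$ for the concatenation of patterns with disjoint domains.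

A \emph{$\mathbb Z^d$-subshift} is a nonempty subset $X\subseteq\mathcal A^{\mathbb Z^d}$ that is closed in the product topology and invariant under all shifts. It is a \emph{shift of finite type} (SFT) if it consists of all configurations in which no pattern from some finite list occurs. A \emph{factor map} $\pi:Y\to X$ between subshifts, possibly on different alphabets, is a continuous surjection commuting with all shifts. If $Y$ is an SFT we call it an \emph{SFT cover} of $X$, and $X$ is \emph{sofic} if it has an SFT cover. With $\mathcal L_\Gamma(X)=\{x_\Gamma:x\in X\}$, the \emph{entropy} of $X$ is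
\[
h(X)=\lim_{n\to\infty}n^{-d}\log|\mathcal L_{[0,n)^d}(X)|,
\]
the exponential growth rate, per site, of the number of patterns.

A \emph{block code of radius $r$} is a shift-commuting map $\pi$ such that $\pi(y)(v)$ depends only on $y_{v+[-r,r]^d}$. Every factor map is a block code, because $y\mapsto\pi(y)(0)$ is a continuous map from a compact space to a finite set and so depends on finitely many coordinates. A pattern of $X$ on $[0,n)^d$ is then determined by a pattern of $Y$ on $[-r,n+r)^d$, and therefore
\begin{equation}\label{eq:mono}
h(X)\le h(Y)\qquad\text{whenever $X$ is a factor of $Y$.}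
\end{equation}

A sofic shift may forbid patterns of unbounded size. An SFT cover adds labels that certify, by local rules, that no such pattern is present, and $h(Y)-h(X)$ is the cost per site of the certificate.

\begin{example}\label{ex:even}
Let $d=1$ and let $X\subset\{0,1\}^{\mathbb Z}$ forbid the words $10^{2j+1}1$, $j\ge0$. This is not an SFT: the configuration $\cdots0010^{2j+1}100\cdots$ is not in $X$, but each of its subwords of length at most $2j+2$ contains at most one $1$ and occurs in $X$. Let $Y$ be the SFT on $\{1,0',0''\}$ with allowed adjacent pairs $11$, $10'$, $0'0''$, $0''0'$, $0''1$. Erasing the primes maps $Y$ onto $X$: the primes alternate along a run of zeros, starting with $0'$ after a $1$ and ending with $0''$ before a $1$, which is possible exactly when finite runs have even length. A letter of $Y$ and the image of the next letter determine the next letter, so $|\mathcal L_{[0,n)}(Y)|\le3|\mathcal L_{[0,n)}(X)|$ and $h(Y)=h(X)$.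
\end{example}

Coven's theorem says that the certificate can always be had for free when $d=1$: every one-dimensional sofic shift is a factor of an SFT of the same entropy. Whether this remains true in higher dimensions is stated as an open question in \cite{Westrick}:
\begin{quote}
\emph{For $d\ge2$, is every $\mathbb Z^d$ sofic shift $X$ a factor of a $\mathbb Z^d$ SFT $Y$ with $h(Y)=h(X)$?}
\end{quote}
There are two reasons to expect a positive answer. In Example~\ref{ex:even} the labels on an interval are determined by the image and by one boundary letter; in dimension $d$, labels on a cube of side $n$ that are determined by the image and by the boundary labels cost a factor $e^{O(n^{d-1})}$, which entropy does not see. Moreover, every sofic shift has SFT covers of entropy arbitrarily close to its own (Proposition~\ref{prop:approx}), so the only issue is whether an infimum is attained.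

\subsection*{Results}
The answer is negative. A letter $*$ is a \emph{safe symbol} for $X$ if replacing any set of letters of any $x\in X$ by $*$ gives an element of $X$. A subshift $X$ is \emph{strongly irreducible} if there is $g$ such that for all $x,x'\in X$ and all finite $E,E'$ at distance at least $g$ some element of $X$ agrees with $x$ on $E$ and with $x'$ on $E'$.

\begin{theorem}\label{thm:A}
For every $d\ge2$ there is a $\mathbb Z^d$ sofic shift $X$ such that no $\mathbb Z^d$ SFT $Y$ with $h(Y)=h(X)$ factors onto $X$. Moreover $X$ has a safe symbol and is strongly irreducible.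
\end{theorem}

By Coven's theorem, $d\ge2$ is the full range of dimensions in which the statement fails.

The obstruction is measure-theoretic. For a shift-invariant probability measure $\mu$ on a subshift $Z$, let $H_\mu(z_\Gamma)$ be the Shannon entropy of the random pattern $z_\Gamma$ and $h(\mu)=\inf_nn^{-d}H_\mu(z_{[0,n)^d})$. We call $\mu$ a \emph{measure of maximal entropy} (mme) of $Z$ if $h(\mu)=h(Z)$. For disjoint finite sets $K,L$ let
\[
M_\mu(K,L)=\big(\mu[x_K=\alpha,\ x_L=\beta]\big)_{\alpha,\beta}
\]
be the matrix of the joint law of the patterns on $K$ and on $L$. The \emph{nonnegative rank} of a matrix with nonnegative entries is the least number of nonnegative rank-one matrices that sum to it; it is at least the rank. The size of the cut between $K$ and its complement is measured by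
\[
S_\rho(K)=\{v:\operatorname{dist}(v,K)\le\rho,\ \operatorname{dist}(v,K^c)\le\rho\}.
\]

\begin{theorem}[Area law]\label{thm:B}
Let $\pi:Y\to X$ be a factor map with $Y$ a $\mathbb Z^d$ SFT and $h(Y)=h(X)$. There are constants $C,\rho$, depending on $\pi$, such that for every mme $\mu$ of $X$, every finite $K\subset\mathbb Z^d$ and every finite $L\subset K^c$, the matrix $M_\mu(K,L)$ has rank, and even nonnegative rank, at most $C^{|S_\rho(K)|}$.
\end{theorem}

For finite $U$ let $\partial^RU=\{v\notin U:\operatorname{dist}(v,U)\le R\}$. A probability measure $\nu$ on $\mathcal B^{\mathbb Z^d}$ is a \emph{Markov random field} (MRF) \emph{of range $R$} if for all finite $U$ and all finite $V$ disjoint from $U\cup\partial^RU$, the patterns $y_U$ and $y_V$ are conditionally independent given $y_{\partial^RU}$. The \emph{half-cubes} of side $n$ are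
\begin{equation}\label{eq:halfcubes}
K_n=\{v\in[1,n]^d:v_1\le v_2\},\qquad L_n=\{v\in[1,n]^d:v_1>v_2\}.
\end{equation}

\begin{theorem}\label{thm:C}
Let $d\ge 2$ and let $X$ be the shift of Theorem~\ref{thm:A}, defined in Section~\ref{sec:X}.
\begin{enumerate}
\item[(i)] No mme of $X$ is the image, under a block code, of a finite-range Markov random field on a finite alphabet. For every mme $\mu$ of $X$ and every $n\ge2$, the rank of $M_\mu(K_n,L_n)$ is at least $2^{n^{d-1}(n-1)/2}-1$, although $|S_\rho(K_n)|=O(n^{d-1})$ for each fixed $\rho$.
\item[(ii)] $\inf\{h(Y):Y\text{ an SFT factoring onto }X\}=h(X)$, and the infimum is not attained.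
\end{enumerate}
\end{theorem}

\section{The idea on a $3\times3$ square}\label{sec:idea}

Cut a region into two parts $K$ and $L$, and consider a nonnegative matrix whose rows are patterns on $K$ and whose columns are patterns on $L$. There are two ways to measure how much information it passes across the cut. One may count how many product sets $A\times B$ are needed to write the set of nonzero entries as a union, or one may take the nonnegative rank. The first number is at most the second, since the support of a nonnegative rank-one matrix is a product set. Soficity alone bounds only the first number, for the matrix recording which pairs of patterns occur together (Remark~\ref{rem:cover}): this is nondeterministic communication across the cut, where a label on the cut is guessed and both sides check it. A cover of equal entropy bounds the second number (Theorem~\ref{thm:B}). So we look for a constraint for which the first number is small and the second is large.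

Take $d=2$ and a $3\times3$ square of bits with zeros on the diagonal, the first coordinate running to the right and the second upward:
\[
\begin{array}{|c|c|c|}
\hline \alpha_2&\alpha_3&0\\ \hline \alpha_1&0&\beta_3\\ \hline 0&\beta_1&\beta_2\\ \hline
\end{array}
\]
Reflection in the diagonal exchanges $\alpha_t$ and $\beta_t$. Forbid the symmetric squares, those with $\alpha=\beta$. The allowed pairs $(\alpha,\beta)\in\{0,1\}^3\times\{0,1\}^3$ form the union of the six product sets
\[
\{\alpha:\alpha_t=\varepsilon\}\times\{\beta:\beta_t=1-\varepsilon\},\qquad t\in\{1,2,3\},\ \varepsilon\in\{0,1\}: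
\]
to certify $\alpha\ne\beta$, name a position where they differ and the bit of $\alpha$ there. If all allowed pairs have the same weight, the matrix is a multiple of $J-I$, with $J$ the all-ones and $I$ the identity matrix of size $8$. Since $I=J-(J-I)$ has rank $8$ and $J$ has rank $1$, the rank of $J-I$ is at least $7>6$.

The equal weights are essential. The sum of the indicator matrices of the six product sets has entry $|\{t:\alpha_t\ne\beta_t\}|$ at $(\alpha,\beta)$. It has the same zeros as $J-I$ and nonnegative rank at most $6$. This is the matrix one gets by counting each allowed pair once for each of its certificates. What forces equal weights is entropy: a measure of maximal entropy cannot prefer one of two patterns that are allowed in exactly the same contexts (Lemma~\ref{lem:exch}).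

For a cube of side $n$ in dimension $d$ there are $k=n^{d-1}(n-1)/2$ bits on each side of the diagonal, the number of product sets is $2k$, and the rank is at least $2^k-1$. The cut allows $C^{O(n^{d-1})}$. For $d\ge2$ this is far more than $2k$ and far less than $2^k$.

Three things remain to be done. We prove the area law (Sections~\ref{sec:mme} and~\ref{sec:area}). We build one subshift that contains boxes of all sizes, on which every mme puts equal and positive weights (Sections~\ref{sec:X} and~\ref{sec:rank}). And we implement the certificate by local rules, also in configurations where boxes are malformed or unbounded (Section~\ref{sec:sofic}). Section~\ref{sec:approx} treats the infimum in Theorem~\ref{thm:C}(ii).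

\section{Two properties of measures of maximal entropy}\label{sec:mme}

We use the standard properties of Shannon entropy of finite-valued random variables: $H(\xi)\le\log(\text{number of values of }\xi)$; the chain rule $H(\xi)=H(\eta)+H(\xi\mid\eta)$ when $\eta$ is a function of $\xi$; subadditivity $H(\xi_1,\dots,\xi_k\mid\eta)\le\sum_iH(\xi_i\mid\eta)$; and $H(\xi\mid\eta)\le H(\xi\mid f(\eta))$. Let $h_2(t)=-t\log t-(1-t)\log(1-t)$; its maximum on $[0,1]$ is $\log2$, attained only at $t=1/2$.

The infimum defining $h(\mu)$ is also the limit as $n\to\infty$, by subadditivity. The variational principle for $\mathbb Z^d$-actions (Misiurewicz, 1976) states that $h(Z)=\sup_\mu h(\mu)$ over invariant probability measures on $Z$. Each $\mu\mapsto H_\mu(z_{[0,n)^d})$ is weak* continuous, because cylinders are clopen, so $h(\cdot)$ is upper semicontinuous on a compact set and the supremum is attained: every subshift has an mme.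

Both lemmas of this section are proved by randomizing a sample of $\mu$ on a grid of positive density. The following observation says that this cannot gain entropy.

\begin{lemma}\label{lem:nogain}
Let $\mu$ be an mme of $Z$, $N\ge1$ and $\kappa\in\mathbb R$. Suppose that for every $m\ge1$ there are a cube $Q$ of side $mN$ and a random configuration $z'$, almost surely in $Z$, with $H(z'_Q)\ge H_\mu(z_Q)+\kappa m^d$. Then $\kappa\le0$.
\end{lemma}

\begin{proof}
Since $h(\mu)$ is an infimum and $\mu$ is invariant, $H_\mu(z_Q)\ge(mN)^dh(Z)$. Hence $\log|\mathcal L_Q(Z)|\ge H(z'_Q)\ge(mN)^dh(Z)+\kappa m^d$. Divide by $(mN)^d$ and let $m\to\infty$ to get $h(Z)\ge h(Z)+\kappa N^{-d}$.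
\end{proof}

Patterns $p,q\in\mathcal A^\Gamma$ are \emph{exchangeable} in $Z$ if for all $w\in\mathcal A^{\Gamma^c}$ we have $pw\in Z\iff qw\in Z$. By shift invariance of $Z$ the same then holds at every translate of $\Gamma$.

\begin{lemma}\label{lem:exch}
If $\mu$ is an mme of a subshift $Z$ and $p,q$ are exchangeable in $Z$, then $\mu[p]=\mu[q]$.
\end{lemma}

\begin{proof}
We may assume $p\ne q$ and $\theta:=\mu[p]+\mu[q]>0$. Translate so that $\Gamma\subset[0,N)^d$. Let $Q=[0,mN)^d$ and $V=N\{0,\dots,m-1\}^d$; the sets $v+\Gamma$, $v\in V$, are disjoint and contained in $Q$. Let $z\sim\mu$, and call $v\in V$ \emph{active} if $z_{v+\Gamma}$ is a translate of $p$ or $q$; each $v$ is active with probability $\theta$. Let $z'$ be obtained by writing $p$ or $q$ at each active $v$ according to independent fair coins, and let $\varphi(z)$ be obtained by writing $p$ at each active $v$. Each single replacement stays in $Z$, so $z'\in Z$ almost surely.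

The pattern $\varphi(z)_Q=\varphi(z')_Q$ is a function of $z'_Q$. It determines the active set, namely the $v\in V$ at which it shows $p$, and given it $z'_Q$ is uniform on $2^{\#\text{active}}$ patterns. Thus
\[
H(z'_Q)=H(\varphi(z)_Q)+m^d\theta\log2 .
\]
On the other hand, $z_Q$ is determined by $\varphi(z)_Q$ and the patterns $z_{v+\Gamma}$, $v\in V$. Given $\varphi(z)_{v+\Gamma}$, the pattern $z_{v+\Gamma}$ is known if $v$ is not active, and is $p$ with probability $\mu[p]/\theta$ and $q$ otherwise if $v$ is active. Thus
\[
H(z_Q)\le H(\varphi(z)_Q)+\sum_{v\in V}H\big(z_{v+\Gamma}\mid\varphi(z)_{v+\Gamma}\big)=H(\varphi(z)_Q)+m^d\theta\,h_2(\mu[p]/\theta).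
\]
Lemma~\ref{lem:nogain} applies with $\kappa=\theta(\log2-h_2(\mu[p]/\theta))$ and gives $h_2(\mu[p]/\theta)\ge\log2$, that is, $\mu[p]=\theta/2=\mu[q]$.
\end{proof}

Equal weights are useless if they are all zero. The next lemma excludes this for patterns that can be written anywhere: inserting an unseen pattern with small density $t$ gains entropy of order $t\log(1/t)$ from the choice of positions, and loses only order $t$ from what is erased.

\begin{lemma}\label{lem:pos}
Let $Z\subseteq\mathcal A^{\mathbb Z^d}$ be a subshift and $p$ a pattern on $[1,n]^d$ such that overwriting any $v+[1,n]^d$ in any $z\in Z$ by $p$ gives an element of $Z$. Then $\mu[p]>0$ for every mme $\mu$ of $Z$.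
\end{lemma}

\begin{proof}
Suppose $\mu[p]=0$; by invariance, almost surely $p$ does not occur in $z\sim\mu$. Let $Q=[1,mn]^d$ and $V=n\{0,\dots,m-1\}^d$. Let $W\subseteq V$ be random, independent of $z$, containing each $v$ independently with probability $t$, and let $z'\in Z$ be $z$ with $v+[1,n]^d$ overwritten by $p$ for all $v\in W$. Almost surely $W$ is the set of $v\in V$ at which $z'$ shows $p$, so $W$ is a function of $z'_Q$, and $H(z'_Q)=H(W)+H(z'_Q\mid W)$. Here $H(W)=m^dh_2(t)$. Given $W=W_0$, the pattern $z'_Q$ records $z$ on $Q$ minus $|W_0|n^d$ sites, and by independence and subadditivity this has entropy at least $H(z_Q)-|W_0|n^d\log|\mathcal A|$. Averaging over $W_0$,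
\[
H(z'_Q)\ge H(z_Q)+m^d\big(h_2(t)-tn^d\log|\mathcal A|\big).
\]
Since $h_2(t)\ge t\log(1/t)$, the bracket is positive for small $t>0$, contradicting Lemma~\ref{lem:nogain}.
\end{proof}

\section{The area law}\label{sec:area}

Every SFT can be presented by forbidden patterns of one shape $[0,R]^d$ with $R\ge1$: translate each forbidden pattern into a large cube and forbid all its extensions to the cube. We call the translates of $[0,R]^d$ \emph{windows}. A configuration is in the SFT if and only if no window shows a forbidden pattern, and
\begin{equation}\label{eq:window}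
\text{every window that meets $U$ is contained in $U\cup\partial^RU$.}
\end{equation}
This is the only place where finite type enters, and it produces many exchangeable pairs.

\begin{lemma}[cf.\ Lanford--Ruelle, Burton--Steif]\label{lem:mrf}
Every mme $\nu$ of an SFT $Y$ whose forbidden patterns have shape $[0,R]^d$, $R\ge1$, is an MRF of range $R$.
\end{lemma}

\begin{proof}
Let $U$ be finite, $S=\partial^RU$, and $V$ finite and disjoint from $U\cup S$. Fix patterns $s$ on $S$ and $\zeta$ on $V$, and let $G_s=\{\eta:\eta s\in\mathcal L_{U\cup S}(Y)\}$. Let $\eta,\eta'\in G_s$, and let $y\in Y$ show $\eta's\zeta$ on $U\cup S\cup V$. Replace $y_U$ by $\eta$. By \eqref{eq:window} the windows meeting $U$ now show subpatterns of $\eta s$, which occurs in $Y$, so they are not forbidden; the other windows are unchanged. The result is in $Y$. The roles of $\eta$ and $\eta'$ are symmetric, so $\eta s\zeta$ and $\eta's\zeta$ are exchangeable, and $\nu[\eta s\zeta]=\nu[\eta's\zeta]$ by Lemma~\ref{lem:exch}. For $\eta\notin G_s$ we have $\nu[\eta s\zeta]=0$. So whenever $\nu[s\zeta]>0$, the conditional law of $y_U$ given $y_S=s$, $y_V=\zeta$ is uniform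 on $G_s$. It does not depend on $\zeta$, which is the required conditional independence.
\end{proof}

The image of an MRF under a block code need not be an MRF, but it retains a trace of the Markov property: conditioning on the hidden pattern along the cut decomposes the joint law into few product laws.

\begin{lemma}\label{lem:rank}
Let $\nu$ be an MRF of range $R$ on $\mathcal B^{\mathbb Z^d}$, let $\pi$ be a block code of radius $r$, $\mu=\pi_*\nu$ and $\rho=\max(R,r)$. For finite $K$ and finite $L\subset K^c$, the matrix $M_\mu(K,L)$ has nonnegative rank at most $|\mathcal B|^{|S_\rho(K)|}$.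
\end{lemma}

\begin{proof}
Let $S=S_\rho(K)$, $U=\{v:\operatorname{dist}(v,K^c)>\rho\}\subseteq K$ and $V=(L+[-r,r]^d)\setminus S$. The sets $U$ and $S$ are disjoint by definition, and:
\begin{enumerate}
\item[(a)] $\partial^RU\subseteq S$. A point $v\in\partial^RU$ is within $R\le\rho$ of a point of $U$, so $v\in K$; and $v\notin U$ means $\operatorname{dist}(v,K^c)\le\rho$.
\item[(b)] $K+[-r,r]^d\subseteq U\cup S$. A point within $r\le\rho$ of $K$ is in $U$ if its distance to $K^c$ exceeds $\rho$, and in $S$ otherwise.
\item[(c)] $(L+[-r,r]^d)\cap U=\emptyset$, since such points are within $r\le\rho$ of $K^c$.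
\end{enumerate}
Write $x=\pi(y)$. By (b), $x_K$ is a function of $y_{U\cup S}$; by (c), $V$ is disjoint from $U\cup S$, and $x_L$ is a function of $y_{V\cup S}$. The set $V'=(S\cup V)\setminus\partial^RU$ is disjoint from $U\cup\partial^RU$, so by the Markov property the conditional law of $y_U$ given $y_{\partial^RU\cup V'}$ depends only on $y_{\partial^RU}$. By (a), $\partial^RU\cup V'=S\cup V$, and the conditional law of $y_U$ given $y_{S\cup V}$ is a function of $y_S$. Hence $y_U$ and $y_V$ are conditionally independent given $y_S$, and so are $x_K$ and $x_L$:
\[
\mu[x_K=\alpha,x_L=\beta]=\sum_{s:\,\nu[s]>0}\nu[s]\;\nu(x_K=\alpha\mid y_S=s)\;\nu(x_L=\beta\mid y_S=s).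
\]
This is a sum of at most $|\mathcal B|^{|S|}$ nonnegative rank-one matrices.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $Y\subseteq\mathcal B^{\mathbb Z^d}$ have forbidden patterns of shape $[0,R]^d$, let $\pi$ have radius $r$, and put $C=|\mathcal B|$, $\rho=\max(R,r)$. Let $\mu$ be an mme of $X$.

First we lift $\mu$ to an invariant measure on $Y$. The image under $\pi_*$ of the probability measures on $Y$ is weak* compact and convex, and it contains all point masses because $\pi$ is onto; since convex combinations of point masses are dense, it contains $\mu$. Let $\pi_*\nu_0=\mu$ and $\nu_n=n^{-d}\sum_{v\in[0,n)^d}(\sigma_v)_*\nu_0$. Then $\pi_*\nu_n=\mu$, because $\pi$ commutes with shifts and $\mu$ is invariant, and $(\sigma_{e_i})_*\nu_n-\nu_n$ has total variation norm at most $2/n$. A weak* limit point $\nu$ of $(\nu_n)$ is invariant and satisfies $\pi_*\nu=\mu$.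

Since $x_{[0,n)^d}$ is a function of $y_{[-r,n+r)^d}$, we have $H_\mu(x_{[0,n)^d})\le H_\nu(y_{[-r,n+r)^d})$ and so $h(\mu)\le h(\nu)$. Now the hypothesis $h(Y)=h(X)$ gives
\[
h(Y)\ge h(\nu)\ge h(\mu)=h(X)=h(Y).
\]
So $\nu$ is an mme of $Y$, hence an MRF of range $R$ by Lemma~\ref{lem:mrf}, and Lemma~\ref{lem:rank} applies.
\end{proof}

\begin{remark}[What soficity alone gives]\label{rem:cover}
Drop the hypothesis $h(Y)=h(X)$ and keep the notation. The set of pairs $(\alpha,\beta)$ with $\alpha\beta\in\mathcal L_{K\cup L}(X)$ is still a union of at most $C^{|S_\rho(K)|}$ product sets, namely of $A_s\times B_s$ with $A_s=\{\pi(y)_K:y\in Y,\,y_S=s\}$ and $B_s=\{\pi(y)_L:y\in Y,\,y_S=s\}$. Indeed, if $y,y'\in Y$ agree on $S$, let $y''$ equal $y$ on $U$ and $y'$ off $U$. By \eqref{eq:window} and (a), a window meeting $U$ lies in $U\cup S$, where $y''=y$; the other windows see $y'$. So $y''\in Y$, with $\pi(y'')_K=\pi(y)_K$ by (b) and $\pi(y'')_L=\pi(y')_L$ by (c).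
\end{remark}

\section{The shift $X$}\label{sec:X}

From now on $d\ge2$. Each letter carries a bit, which is the content, and two kinds of marks that say where the cell sits in a box: for each coordinate direction a \emph{role} ($\mathsf a$ for the first layer, $\mathsf z$ for the last, $\mathsf m$ in between), and a mark $\delta$ for the diagonal in the first two coordinates. The diagonal mark makes the equality of the first two side lengths locally checkable, and it will serve as a mirror for signals. Let
\[
\mathcal A=\{\mathsf a,\mathsf m,\mathsf z\}^d\times\{0,1\}\times\{0,1\},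
\]
and write the letter of $x$ at the cell $u$ as $(\operatorname{role}_1(u),\dots,\operatorname{role}_d(u);\delta(u);b(u))$.

\begin{definition}\label{def:X}
Let $\Lambda=s+\prod_i[1,n_i]$ with $s\in\mathbb Z^d$, all $n_i\ge2$ and $n_1=n_2$; the \emph{relative coordinates} of $u\in\Lambda$ are $\bar u=u-s$. We call $\Lambda$ a \emph{box} of $x\in\mathcal A^{\mathbb Z^d}$ if for every $u\in\Lambda$:
\begin{itemize}
\item for each $i$, $\operatorname{role}_i(u)$ is $\mathsf a$ if $\bar u_i=1$, $\mathsf z$ if $\bar u_i=n_i$, and $\mathsf m$ otherwise;
\item $\delta(u)=1$ if and only if $\bar u_1=\bar u_2$.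
\end{itemize}
Write relative coordinates as $(k,\ell,w)$, where $w$ collects the last $d-2$ coordinates. The box is \emph{symmetric} if $b(k,\ell,w)=b(\ell,k,w)$ for all its cells, and \emph{asymmetric} otherwise. The shift $X$ is the set of $x\in\mathcal A^{\mathbb Z^d}$ that have no symmetric box.
\end{definition}

The set $X$ is defined by forbidding finite patterns, so it is closed and shift-invariant; it contains every configuration whose roles are all $\mathsf m$. No structure is imposed outside boxes. This is what lets us paste patterns freely. For a configuration $x$ and a cell $u$ let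
\[
\lambda_i(u)=\min\{t\ge0:\operatorname{role}_i(u-te_i)=\mathsf a\}\in\{0,1,\dots,\infty\}.
\]

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(i)] Two boxes of $x$ with a common cell coincide.
\item[(ii)] If $x\in X$, $n\ge2$, and a cube $v+[1,n]^d$ is overwritten by a pattern that makes it an asymmetric box, the result is in $X$.
\item[(iii)] The letter $*=(\mathsf a,\mathsf m,\dots,\mathsf m;1;0)$ is a safe symbol for $X$, and $X$ is strongly irreducible.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $u$ lies in a box, then $\bar u_i-1=\lambda_i(u)$ and $n_i-\bar u_i=\min\{t\ge0:\operatorname{role}_i(u+te_i)=\mathsf z\}$, as one sees by moving along the line through $u$ inside the box. The right-hand sides depend only on $x$ and $u$, and they determine the box.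

(ii) By (i), a box of the new configuration that meets the cube is the cube, which is asymmetric. A box that does not meet the cube was a box of $x$ with the same bits.

(iii) In a box, $\operatorname{role}_1(u)=\mathsf a$ and $\operatorname{role}_2(u)\ne\mathsf a$ mean $\bar u_1=1\neq\bar u_2$, hence $\delta(u)=0$. So $*$ lies in no box. If letters of $x\in X$ are replaced by $*$, a box of the result avoids the replaced cells and is a box of $x$ with the same bits. Now let $x,x'\in X$ and let $E,E'$ be at distance at least $2$, so that no cell of $E$ equals or is adjacent to a cell of $E'$. Let $x''$ equal $x$ on $E$, $x'$ on $E'$ and $*$ elsewhere. A box of $x''$ lies in $E\cup E'$ and is connected through adjacent cells, so it lies in $E$ or in $E'$ and is a box of $x$ or of $x'$. Thus $x''\in X$.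
\end{proof}

\section{A local certificate of asymmetry}\label{sec:sofic}

An SFT cover of $X$ must solve two problems.

\emph{Comparing two distant bits.} The cover has to mark two cells $(k,\ell,w)$ and $(\ell,k,w)$ and know that they are mirror images, with a bounded alphabet and in boxes of unbounded size. We let one signal $\oplus$ run along column $k$ and another signal $\ominus$ along column $\ell$ of the plane $w$, and we copy column signals to row signals on the diagonal. Then row $k$ carries $\oplus$ and row $\ell$ carries $\ominus$, and the two cells are recognized by the pairs of signals crossing there (Figure~\ref{fig:cert}).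

\emph{Demanding a witness only where one is due.} A cell with roles $(\mathsf z,\dots,\mathsf z)$ cannot see locally whether it is the top corner of a box. We let it start a search, recorded by flags, that moves in direction $-e_d$, then $-e_{d-1}$, and so on down to $-e_1$, and never crosses a first layer. The search may end at a witness or at a cell where the marks are locally inconsistent with a box, or it may run forever. Inside a box only the first outcome is possible. The main point is the converse: if no search succeeds, the cell is the corner of a box.

\begin{figure}[ht]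
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \k in {0,...,5} \fill[black!15] (\k,\k) rectangle +(1,1);
\draw[black!50] (0,0) grid (6,6);
\draw[thick] (1.5,0) -- (1.5,6);
\draw[thick] (0,1.5) -- (6,1.5);
\draw[thick,dashed] (4.5,0) -- (4.5,6);
\draw[thick,dashed] (0,4.5) -- (6,4.5);
\draw[very thick,dotted,->] (5.6,5.6) -- (5.6,4.82) -- (1.85,4.82);
\node[circle,draw,fill=white,inner sep=1.5pt] at (1.5,4.5) {$0$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (4.5,1.5) {$1$};
\node[below] at (1.5,0) {$\oplus$};
\node[below] at (4.5,0) {$\ominus$};
\node[left] at (0,1.5) {$\oplus$};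
\node[left] at (0,4.5) {$\ominus$};
\end{tikzpicture}
\caption{The certificate that a $6\times6$ box ($d=2$) is asymmetric. Diagonal cells are shaded. Column $2$ and row $2$ carry $\oplus$ (solid), column $5$ and row $5$ carry $\ominus$ (dashed); column and row signals agree on the diagonal. The cell $(2,5)$, where column $\oplus$ meets row $\ominus$, must have bit $0$, and its mirror image $(5,2)$ must have bit $1$. The dotted path is the search from the top corner $(6,6)$ to the witness $(2,5)$.}
\label{fig:cert}
\end{figure}

Call a cell $u$ \emph{sound} in $x\in\mathcal A^{\mathbb Z^d}$ if: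
\begin{itemize}
\item[(S1)] for each $i$ with $\operatorname{role}_i(u)\ne\mathsf a$: $\operatorname{role}_i(u-e_i)\in\{\mathsf a,\mathsf m\}$, and $\operatorname{role}_j(u-e_i)=\operatorname{role}_j(u)$ for all $j\ne i$;
\item[(S2)] if $\operatorname{role}_1(u)=\operatorname{role}_2(u)=\mathsf a$ then $\delta(u)=1$; if exactly one of them is $\mathsf a$ then $\delta(u)=0$; if neither is $\mathsf a$ then $\delta(u)=\delta(u-e_1-e_2)$;
\item[(S3)] if $\operatorname{role}_1(u)=\operatorname{role}_2(u)=\mathsf z$ then $\delta(u)=1$.
\end{itemize}
Every cell $u$ of a box is sound: the neighbors named in (S1) and (S2) lie in the box under the stated conditions, because $\operatorname{role}_i(u)\neq\mathsf a$ means $\bar u_i\ge2$, and (S3) holds because $n_1=n_2$.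

Let $Y_0$ be the set of configurations over $\mathcal A\times\{0,\oplus,\ominus\}^2\times\{0,1\}^{d+1}$, with letters $(x(u);\operatorname{col}(u),\operatorname{row}(u);F_0(u),\dots,F_d(u))$, such that at every cell $u$:
\begin{itemize}
\item[(L1)] if $\operatorname{role}_2(u)\ne\mathsf a$ and $\operatorname{role}_2(u-e_2)\ne\mathsf z$ then $\operatorname{col}(u)=\operatorname{col}(u-e_2)$; if $\operatorname{role}_1(u)\ne\mathsf a$ and $\operatorname{role}_1(u-e_1)\ne\mathsf z$ then $\operatorname{row}(u)=\operatorname{row}(u-e_1)$;
\item[(L2)] if $\delta(u)=1$ then $\operatorname{col}(u)=\operatorname{row}(u)$;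
\item[(L3)] if $(\operatorname{col},\operatorname{row})(u)=(\oplus,\ominus)$ then $b(u)=0$; if $(\operatorname{col},\operatorname{row})(u)=(\ominus,\oplus)$ then $b(u)=1$;
\item[(F$0$)] if $F_0(u)=1$ then $u$ is not sound or $(\operatorname{col},\operatorname{row})(u)=(\oplus,\ominus)$;
\item[(F$i$)] for $1\le i\le d$: if $F_i(u)=1$ then $F_{i-1}(u)=1$, or both $\operatorname{role}_i(u)\ne\mathsf a$ and $F_i(u-e_i)=1$;
\item[(Z)] if $\operatorname{role}_i(u)=\mathsf z$ for all $i$ then $F_d(u)=1$.
\end{itemize}
The rules involve only $u$, $u-e_i$ and $u-e_1-e_2$, so they amount to finitely many forbidden patterns. Cells with $(\operatorname{col},\operatorname{row})=(\oplus,\ominus)$ are called \emph{witnesses}. Let $\pi_0$ be the projection to $x$.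

\begin{proposition}\label{prop:sofic}
$\pi_0(Y_0)=X$. In particular $Y_0$ is a nonempty SFT and $X$ is sofic.
\end{proposition}

To lift a given $x$ we raise as many flags as the rules allow. Given $x$ and $F_0:\mathbb Z^d\to\{0,1\}$, define $F_1,\dots,F_d$ recursively by
\begin{equation}\label{eq:flags}
F_i(u)=0\iff\lambda_i(u)<\infty\ \text{ and }\ F_{i-1}(u-te_i)=0\ \text{ for }0\le t\le\lambda_i(u).
\end{equation}
Taking $t=0$ shows that $F_i(u)=0$ implies $F_{i-1}(u)=0$, and so eventually $F_0(u)=0$.

\begin{lemma}\label{lem:search}
Let $x\in\mathcal A^{\mathbb Z^d}$, let $F_0=1$ at every cell that is not sound, and define $F_1,\dots,F_d$ by \eqref{eq:flags}. If $\operatorname{role}_i(u)=\mathsf z$ for all $i$ and $F_d(u)=0$, then $u$ lies in a box of $x$ on all of whose cells $F_0=0$.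
\end{lemma}

\begin{proof}
We grow the box from its corner $u$, one direction at a time. By downward induction on $i=d+1,d,\dots,1$ we prove:
\begin{quote}
$(H_i)$\quad There are integers $n_j\ge2$, $i\le j\le d$, such that every cell $v$ of
$T_i=\{u-\sum_{j\ge i}t_je_j:0\le t_j\le n_j-1\}$ satisfies: $F_{i-1}(v)=0$; $\operatorname{role}_j(v)=\mathsf z$ for $j<i$; and for $j\ge i$, $\operatorname{role}_j(v)$ is $\mathsf z$, $\mathsf m$, $\mathsf a$ according as $t_j=0$, $0<t_j<n_j-1$, $t_j=n_j-1$.
\end{quote}
For $i=d+1$ we have $T_{d+1}=\{u\}$, and $(H_{d+1})$ is the hypothesis. Assume $(H_{i+1})$ and let $v\in T_{i+1}$. Since $F_i(v)=0$, we have $\lambda_i(v)<\infty$, and the cells $v-te_i$, $0\le t\le\lambda_i(v)$, have $F_{i-1}=0$; hence they have $F_0=0$ and are sound. Since $\operatorname{role}_i(v)=\mathsf z$, we have $\lambda_i(v)\ge1$. For $t<\lambda_i(v)$ the cell $v-te_i$ has $\operatorname{role}_i\ne\mathsf a$, so (S1) applies to it in direction $i$. It follows that the roles $\operatorname{role}_j$, $j\ne i$, are constant along the segment, and that $\operatorname{role}_i(v-te_i)\in\{\mathsf a,\mathsf m\}$ for $1\le t\le\lambda_i(v)$.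 So $\operatorname{role}_i(v-te_i)$ is $\mathsf z$ for $t=0$, $\mathsf m$ for $0<t<\lambda_i(v)$, and $\mathsf a$ for $t=\lambda_i(v)$.

It remains to see that all these segments have the same length. Let $v$ and $v-e_j$ both lie in $T_{i+1}$, $j>i$. Then $t_j<n_j-1$ for $v$, so $\operatorname{role}_j(v)\ne\mathsf a$. For $0\le t\le\lambda_i(v)$ the cell $v-te_i$ is sound and has $\operatorname{role}_j(v-te_i)=\operatorname{role}_j(v)\ne\mathsf a$, so (S1) in direction $j$ gives $\operatorname{role}_i(v-e_j-te_i)=\operatorname{role}_i(v-te_i)$. The first $\mathsf a$ therefore appears at the same $t$ on both lines: $\lambda_i(v-e_j)=\lambda_i(v)$. As $T_{i+1}$ is connected through such steps, $\lambda_i$ is constant on it. Put $n_i=\lambda_i(u)+1\ge2$; then $(H_i)$ holds.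

By $(H_1)$, the set $T_1$ is a product of intervals of lengths $n_j\ge2$ with the roles required of a box, and $F_0=0$ on it, so all its cells are sound. In relative coordinates $\bar v_j=n_j-t_j$ we get $\delta(v)=1\iff\bar v_1=\bar v_2$ by induction on $\min(\bar v_1,\bar v_2)$: if the minimum is $1$ this is one of the first two clauses of (S2), and otherwise $v-e_1-e_2\in T_1$ and the third clause applies. Finally (S3) gives $\delta(u)=1$, and $\bar u=(n_1,\dots,n_d)$, so $n_1=n_2$. Thus $T_1$ is a box.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sofic}]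
\emph{$\pi_0(Y_0)\subseteq X$.} Let $\Lambda$ be a box of $x=\pi_0(y)$ and $u$ its corner with all roles $\mathsf z$. By (Z), $F_d(u)=1$. By (F$d$), either $F_{d-1}(u)=1$, or $\operatorname{role}_d(u)\ne\mathsf a$ and $F_d(u-e_d)=1$, in which case $u-e_d\in\Lambda$. Repeating, we must stop at the latest in the layer where $\operatorname{role}_d=\mathsf a$, at a cell of $\Lambda$ with $F_{d-1}=1$. The same argument in the directions $-e_{d-1},\dots,-e_1$ leads to a cell of $\Lambda$ with $F_0=1$. It is sound, so by (F$0$) it is a witness; let $(k,\ell,w)$ be its relative coordinates. By (L3), $b(k,\ell,w)=0$. If $v$ and $v-e_2$ are both in $\Lambda$, then $\operatorname{role}_2(v)\neq\mathsf a$ and $\operatorname{role}_2(v-e_2)\ne\mathsf z$, so by (L1) $\operatorname{col}$ is constant along $e_2$ inside $\Lambda$; in the same way $\operatorname{row}$ is constant along $e_1$. Since $n_1=n_2$, the cells $(k,k,w)$, $(\ell,\ell,w)$ and $(\ell,k,w)$ are in $\Lambda$, and (L1), (L2) give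
\begin{gather*}
\oplus=\operatorname{col}(k,\ell,w)=\operatorname{col}(k,k,w)=\operatorname{row}(k,k,w)=\operatorname{row}(\ell,k,w),\\
\ominus=\operatorname{row}(k,\ell,w)=\operatorname{row}(\ell,\ell,w)=\operatorname{col}(\ell,\ell,w)=\operatorname{col}(\ell,k,w).
\end{gather*}
By (L3), $b(\ell,k,w)=1\ne b(k,\ell,w)$, so $\Lambda$ is asymmetric.

\emph{$X\subseteq\pi_0(Y_0)$: the signals.} Let $x\in X$. Its boxes are pairwise disjoint by Lemma~\ref{lem:X}(i), and asymmetric. In each box choose a mirror pair of cells with different bits, and name it so that $b(k,\ell,w)=0$ and $b(\ell,k,w)=1$; then $k\ne\ell$. For a cell of this box with relative coordinates $(q_1,q_2,w)$, with the chosen $w$, let $\operatorname{col}=\oplus$ if $q_1=k$ and $\ominus$ if $q_1=\ell$, and let $\operatorname{row}=\oplus$ if $q_2=k$ and $\ominus$ if $q_2=\ell$. All other values of $\operatorname{col}$ and $\operatorname{row}$, in particular those outside boxes, are $0$.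

Rule (L2) holds outside boxes, where both signals vanish, and inside, where $\delta=1$ means $q_1=q_2$. Rule (L3) holds because $(\oplus,\ominus)$ and $(\ominus,\oplus)$ appear only at the chosen cells $(k,\ell,w)$ and $(\ell,k,w)$. For the first part of (L1): if $u$ and $u-e_2$ lie in the same box they have the same $q_1$ and the same last $d-2$ coordinates, hence the same $\operatorname{col}$; if both lie outside all boxes, both values are $0$. Otherwise $u$ lies in a box not containing $u-e_2$, and then $\operatorname{role}_2(u)=\mathsf a$, or $u-e_2$ lies in a box not containing $u$, and then $\operatorname{role}_2(u-e_2)=\mathsf z$; in both cases the rule is vacuous. The second part is the same with the coordinates $1,2$ exchanged.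

\emph{The flags.} Let $F_0(u)=1$ if and only if $u$ is not sound or is a witness, and define $F_1,\dots,F_d$ by \eqref{eq:flags}. Then (F$0$) holds. We check the contrapositive of (F$i$): let $F_{i-1}(u)=0$, and let $\operatorname{role}_i(u)=\mathsf a$ or $F_i(u-e_i)=0$. If $\operatorname{role}_i(u)=\mathsf a$, then $\lambda_i(u)=0$ and \eqref{eq:flags} gives $F_i(u)=0$. If not, then $F_i(u-e_i)=0$, so $\lambda_i(u)=\lambda_i(u-e_i)+1<\infty$ and $F_{i-1}$ vanishes at $u$ and at $u-e_i-te_i$ for $0\le t\le\lambda_i(u-e_i)$; again $F_i(u)=0$. Finally, if (Z) failed at $u$, Lemma~\ref{lem:search} would give a box of $x$ on which $F_0=0$, that is, a box without a witness. But every box of $x$ contains the witness $(k,\ell,w)$ chosen above. So the labeled configuration lies in $Y_0$.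
\end{proof}

\section{Rank across the diagonal of a cube}\label{sec:rank}

We now compute the two sides of the area law for the half-cubes \eqref{eq:halfcubes}.

\begin{lemma}\label{lem:lower}
For every mme $\mu$ of $X$ and every $n\ge2$, $\operatorname{rank}M_\mu(K_n,L_n)\ge2^{n^{d-1}(n-1)/2}-1$.
\end{lemma}

\begin{proof}
Let $p,q$ be patterns on $[1,n]^d$ that make it an asymmetric box. If $pw\in X$ then $qw\in X$ by Lemma~\ref{lem:X}(ii), and conversely, so $p$ and $q$ are exchangeable. By Lemma~\ref{lem:exch} all such patterns have the same measure $c_n$, and $c_n>0$ by Lemmas~\ref{lem:X}(ii) and~\ref{lem:pos}. Patterns that make $[1,n]^d$ a symmetric box do not occur in $X$ and have measure $0$.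

Keep only the rows $\alpha$ that have the roles and diagonal marks of a box on $[1,n]^d$, bits $0$ on $\{v_1=v_2\}$ and arbitrary bits on $\{v_1<v_2\}$, and the columns $\beta$ that have the roles and diagonal marks of this box and arbitrary bits. The sets $\{v_1<v_2\}$ and $\{v_1>v_2\}$ in $[1,n]^d$ have $\binom n2n^{d-2}=n^{d-1}(n-1)/2$ cells each, so this is a square submatrix of size $M=2^{n^{d-1}(n-1)/2}$. For each row $\alpha$ there is exactly one column $\beta$ with $\alpha\beta$ symmetric, the mirror image of $\alpha$, and $\alpha\mapsto\beta$ is a bijection. So the submatrix is $c_n(J-\Pi)$ with $J$ the all-ones matrix and $\Pi$ a permutation matrix. From $\Pi=J-(J-\Pi)$ we get $M\le1+\operatorname{rank}(J-\Pi)$.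
\end{proof}

\begin{lemma}\label{lem:boundary}
$|S_\rho(K_n)|\le2d(2\rho+1)^dn^{d-1}$.
\end{lemma}

\begin{proof}
The set $K_n$ is cut out by linear inequalities, so a line parallel to a coordinate axis meets it in an interval, possibly empty, and in each of the $d$ directions at most $n^{d-1}$ lines meet it. Hence there are at most $2dn^{d-1}$ pairs of adjacent cells $(u,u')$ with $u\in K_n$, $u'\notin K_n$. If $v\in S_\rho(K_n)$, the cube $v+[-\rho,\rho]^d$ meets both $K_n$ and $K_n^c$; being connected through adjacent cells, it contains such a pair $(u,u')$, and $v\in u+[-\rho,\rho]^d$.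
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(i) and Theorem~\ref{thm:A}]
The rank bound and the boundary bound in Theorem~\ref{thm:C}(i) are Lemmas~\ref{lem:lower} and~\ref{lem:boundary}. Let $\mu$ be an mme of $X$ and suppose there are constants $C,\rho$ with $\operatorname{rank}M_\mu(K_n,L_n)\le C^{|S_\rho(K_n)|}$ for all $n\ge2$; we may take $C\ge1$. Then
\[
2^{n^{d-1}(n-1)/2-1}\le2^{n^{d-1}(n-1)/2}-1\le C^{\,2d(2\rho+1)^dn^{d-1}},
\]
so $(n-1)/2-n^{-(d-1)}\le2d(2\rho+1)^d\log_2C$ for all $n\ge2$, which is false for large $n$. If $\mu$ were the image under a block code of a finite-range MRF on a finite alphabet, Lemma~\ref{lem:rank} would provide such constants; this proves Theorem~\ref{thm:C}(i). If an SFT $Y$ with $h(Y)=h(X)$ factored onto $X$, Theorem~\ref{thm:B} would provide them for any mme of $X$, and an mme exists. Together with Proposition~\ref{prop:sofic} and Lemma~\ref{lem:X}(iii) this proves Theorem~\ref{thm:A}.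
\end{proof}

In particular $h(Y_0)>h(X)$, and the cover $\pi_0$ shows that Theorem~\ref{thm:B} fails without the hypothesis of equal entropy. Taking the identity as block code in Theorem~\ref{thm:C}(i) shows that Lemma~\ref{lem:mrf} does not extend from SFTs to sofic shifts.

\begin{remark}[Where $d\ge2$ is used]\label{rem:d1}
The area law holds for all $d$; it is soficity of the example that needs a second dimension. Let $X_1\subset(\{\mathsf a,\mathsf m,\mathsf z\}\times\{0,1\})^{\mathbb Z}$ forbid the words of even length with roles $\mathsf{am}\cdots\mathsf{mz}$ whose bits form a palindrome. Take $K=[1,k]$, $L=[k+1,2k]$ and patterns with these roles on $[1,2k]$. A pair $(\alpha,\beta)$ occurs in $X_1$ if and only if the bits of $\beta$ are not the reversal of those of $\alpha$ (extend by roles $\mathsf m$), so the matrix of occurring pairs is $J-\Pi$ of size $2^k$. If its support is a union of $N$ product sets $A\times B$, each row is determined by the collection of those $A$ that contain it; the rows are distinct, so $2^N\ge2^k$. Since $|S_\rho([1,k])|\le4\rho$, Remark~\ref{rem:cover} would bound $N$ independently of $k$ if $X_1$ were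 sofic. So $X_1$ is not sofic: on a line, a cut of bounded size cannot carry the position of the witness.
\end{remark}

\section{Covers of nearly optimal entropy}\label{sec:approx}

The existence of SFT covers of entropy arbitrarily close to $h(X)$ is attributed to Desai (2006). We give a proof valid for any sofic shift. The excess entropy of a cover comes from the freedom in choosing labels over a given image. We remove this freedom in the interiors of the cells of a coarse grid, by fixing one choice for each boundary condition; what remains lives on a thin rim. A periodic counter lets local rules know where the grid is.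

\begin{proposition}\label{prop:approx}
For every $\mathbb Z^d$ sofic shift $X$, $\inf\{h(Y):Y\text{ an SFT factoring onto }X\}=h(X)$.
\end{proposition}

\begin{proof}
By \eqref{eq:mono} the infimum is at least $h(X)$. Let $\pi:Y\to X$ be an SFT cover, of radius $r$. We may assume $r=0$: replace $y$ by the configuration $v\mapsto y_{v+[-r,r]^d}$ over the alphabet of patterns on $[-r,r]^d$. These configurations form an SFT, given by the rules that the patterns at adjacent cells agree on their overlap and that the central letters avoid the forbidden patterns of $Y$, and the letter at $v$ determines $\pi(y)(v)$. So let $\pi$ act letter by letter, and let $Y\subseteq\mathcal B^{\mathbb Z^d}$ have forbidden patterns of shape $[0,R]^d$, $R\ge1$.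

For $N>2R$ let $D=[0,N)^d$ and $I=[R,N-R)^d$; we call $I$ the interior and $D\setminus I$ the rim. For each pair $(s,\xi)$ of a pattern $s\in\mathcal B^{D\setminus I}$ and a pattern $\xi$ on $I$ over the alphabet of $X$, for which some $t\in\mathcal B^I$ satisfies $st\in\mathcal L_D(Y)$ and $\pi(t)=\xi$, choose one such $t=t(s,\xi)$. Let $Y_N$ be the set of pairs $(y,k)$ such that $y\in Y$; $k:\mathbb Z^d\to(\mathbb Z/N)^d$ satisfies $k(v+e_i)=k(v)+e_i$ for all $v,i$; and whenever $k(v)=0$, the pattern $(\sigma_vy)_D$ has the form $s\,t(s,\xi)$. All three conditions are local, and $(y,k)\mapsto\pi(y)$ is a block code from $Y_N$ into $X$.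

\emph{Surjectivity.} Let $x=\pi(y)$ with $y\in Y$, and $k(v)=v\bmod N$. For $v\in N\mathbb Z^d$ let $s$ be the rim pattern of $y$ and $\xi$ the interior pattern of $x$ in the cell $v+D$; the interior pattern of $y$ shows that $t(s,\xi)$ is defined. Replace the interior pattern by $t(s,\xi)$, in all cells at once, to get $y'$. A window meeting $v+I$ lies in $v+D$, because coordinates within $R$ of $[R,N-R)$ lie in $[0,N)$; there $y'$ shows $s\,t(s,\xi)\in\mathcal L_D(Y)$, so the window is not forbidden. Windows meeting no interior are unchanged. Thus $y'\in Y$, $(y',k)\in Y_N$ and $\pi(y')=x$. So $Y_N$ is an SFT cover of $X$.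

\emph{Entropy.} In $(y,k)\in Y_N$ we have $k(v)=k(0)+v\bmod N$, so $k$ is one of $N^d$ functions and $\{k=0\}$ is a coset of $N\mathbb Z^d$. At most $(m+1)^d$ cells $v+D$ with $k(v)=0$ meet $[0,mN)^d$, and they cover it. In each, $y$ shows $s\,t(s,\xi)$ with $\xi$ the interior pattern of $\pi(y)$, so it is determined by the rim pattern and by the pattern of $\pi(y)\in X$ on the cell. Hence
\[
|\mathcal L_{[0,mN)^d}(Y_N)|\le N^d\Big(|\mathcal L_D(X)|\cdot|\mathcal B|^{N^d-(N-2R)^d}\Big)^{(m+1)^d}.
\]
Taking logarithms, dividing by $(mN)^d$ and letting $m\to\infty$,
\[
h(Y_N)\le N^{-d}\log|\mathcal L_{[0,N)^d}(X)|+\big(1-(1-2R/N)^d\big)\log|\mathcal B|,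
\]
and the right-hand side tends to $h(X)$ as $N\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
The shift $X$ of Definition~\ref{def:X} is sofic, so the infimum equals $h(X)$ by Proposition~\ref{prop:approx}. It is not attained by Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Westrick}
Linda Brown Westrick, \emph{Seas of squares with sizes from a $\Pi^0_1$ set}, arXiv:1609.07411 (2016).
\end{thebibliography}
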